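\title{$C^1$ conjugacies to ergodic toral automorphisms have H\"older derivative}

\begin{abstract}
Let $L$ be an automorphism of the torus $\mathbb T^d$ with no root of unity among its eigenvalues, and let $f$ be a diffeomorphism of $\mathbb T^d$ with H\"older derivative. We prove that every $C^1$ conjugacy between $f$ and $L$ has H\"older derivative. When $L$ is partially hyperbolic and very weakly irreducible and $f$ is $C^\infty$, a known rigidity theorem then shows that the conjugacy is $C^\infty$. The proof is a regularity theorem for continuous solutions of a matrix cocycle equation over $L$. The difficulty lies in the center directions of $L$, where orbits do not converge; it is resolved by averaging along the center and using the polynomial equidistribution of large unstable balls. We also show that the statement fails for every automorphism that has a root of unity as an eigenvalue.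
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
A matrix $L\in GL(d,\mathbb Z)$ induces an automorphism of the torus $\mathbb T^d=\mathbb R^d/\mathbb Z^d$, also denoted $L$. Let
$$\mathbb R^d=E^s\oplus E^c\oplus E^u$$
be the splitting into the sums of the generalized eigenspaces of $L$ for eigenvalues of modulus $<1$, $=1$ and $>1$, and let $\rho_{\max}$ and $\rho_{\min}$ be the largest and the smallest modulus of an eigenvalue. The automorphism $L$ is \emph{hyperbolic} if $E^c=0$, and \emph{partially hyperbolic} if some, but not all, of its eigenvalues lie on the unit circle. A partially hyperbolic automorphism is ergodic if and only if none of its eigenvalues is a root of unity. In this paper, $L\in GL(d,\mathbb Z)$ is called \emph{ergodic} if none of its eigenvalues is a root of unity; this includes all hyperbolic $L$. Finally, $L$ is \emph{very weakly irreducible} if every factor over $\mathbb Q$ of its characteristic polynomial has a root of modulus $\rho_{\max}$ and a root of modulus $\rho_{\min}$; this holds, for example, when the characteristic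 polynomial is irreducible.

A \emph{conjugacy} between a homeomorphism $f$ of $\mathbb T^d$ and $L$ is a homeomorphism $H$ of $\mathbb T^d$ with $H\circ f=L\circ H$. When $L$ is hyperbolic, or ergodic and partially hyperbolic, any two conjugacies between $f$ and $L$ differ by an affine automorphism commuting with $L$, so they all have the same regularity. A map is $C^{1+\text{H\"older}}$ if it is $C^1$ and its derivative is $\beta$-H\"older for some $\beta>0$. The following two results are known. In both, $L$ is very weakly irreducible and $f$ is a $C^\infty$ diffeomorphism of $\mathbb T^d$.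
\begin{itemize}
\item[(I)] If $L$ is hyperbolic and $f$ is conjugate to $L$ by a $C^1$ diffeomorphism, then every conjugacy between $f$ and $L$ is a $C^\infty$ diffeomorphism.
\item[(II)] If $L$ is partially hyperbolic and ergodic and $f$ is $C^{1+\text{H\"older}}$ conjugate to $L$, then every conjugacy between $f$ and $L$ is a $C^\infty$ diffeomorphism.
\end{itemize}
The hypothesis on the conjugacy in (II) is stronger than in (I). The problem that we study comes from Kalinin, Sadovskaya and Wang \cite{KSW}: \emph{if $L$ is very weakly irreducible, partially hyperbolic and ergodic, and a $C^\infty$ diffeomorphism $f$ is conjugate to $L$ by a $C^1$ diffeomorphism $H$, must $H$ be $C^{1+\text{H\"older}}$?}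

There is a reason for doubt. To compare $DH$ at two nearby points one follows their orbits. If the points differ by a vector in $E^s$ or $E^u$, the orbits converge exponentially in the future or in the past, and the comparison becomes a convergent geometric series. If they differ by a vector in $E^c$, the orbits do not converge in either direction of time. Without ergodicity this loss is fatal. Take $L=L_0\times\mathrm{id}$ on $\mathbb T^{d-1}\times\mathbb T^1$ with $L_0$ hyperbolic. For every $C^1$ diffeomorphism $h_0$ of the circle, $H=\mathrm{id}\times h_0$ commutes with $L$, so it conjugates $f=L$ to $L$, and it is no smoother than $h_0$. In this example the stable and unstable directions are confined to the invariant tori $\mathbb T^{d-1}\times\{t\}$ and carry no information from one torus to the next. For ergodic $L$ there is no such confinement: a continuous function that is constant along $E^u$ is constant (see Lemma~\ref{lem:equi}). The question is whether this link between the center and the unstable directions is strong enough to produce a H\"older exponent.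

\subsection*{Results}
The answer is yes, and neither irreducibility nor the higher smoothness of $f$ is needed for the step from $C^1$ to $C^{1+\text{H\"older}}$.

\begin{theorem}\label{thm:conj}
Let $L$ be an ergodic automorphism of $\mathbb T^d$, let $f$ be a diffeomorphism of $\mathbb T^d$ with H\"older derivative, and let $H$ be a $C^1$ diffeomorphism with $H\circ f=L\circ H$. Then $H$ and $H^{-1}$ are $C^{1+\text{H\"older}}$.
\end{theorem}

\begin{corollary}\label{cor:main}
Let $L$ be very weakly irreducible, partially hyperbolic and ergodic, and let $f$ be a $C^\infty$ diffeomorphism of $\mathbb T^d$ conjugate to $L$ by a $C^1$ diffeomorphism $H$. Then $H$ is $C^{1+\text{H\"older}}$, and every conjugacy between $f$ and $L$ is $C^\infty$.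
\end{corollary}

The first assertion is a case of Theorem~\ref{thm:conj}, and the second follows from the first by (II). Very weak irreducibility enters only through (II). Ergodicity, on the other hand, cannot be removed for any $L$.

\begin{theorem}\label{thm:sharp}
For $L\in GL(d,\mathbb Z)$ the following are equivalent:
\begin{itemize}
\item[(a)] $L$ is ergodic;
\item[(b)] for every $C^\infty$ diffeomorphism $f$ of $\mathbb T^d$, every $C^1$ diffeomorphism $H$ with $H\circ f=L\circ H$ is $C^{1+\text{H\"older}}$.
\end{itemize}
\end{theorem}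

Theorem~\ref{thm:conj} follows from a statement about the linear equation that $DH$ satisfies. For $\Lambda\in GL(m,\mathbb R)$ let $\theta_0$ be the largest ratio $<1$ of moduli of eigenvalues of $\Lambda$, with $\theta_0=0$ and $\log(1/\theta_0)=\infty$ if all moduli are equal. For $L$ let $\nu_0=\max(\rho_{\max},\rho_{\min}^{-1})$, the fastest rate at which two orbits of $L$ can separate in the future or in the past.

\begin{theorem}\label{thm:cocycle}
Let $L\in GL(d,\mathbb Z)$ be ergodic, let $\Lambda\in GL(m,\mathbb R)$, let $A:\mathbb T^d\to GL(m,\mathbb R)$ be $\alpha$-H\"older with $0<\alpha\le1$, and let $B:\mathbb T^d\to GL(m,\mathbb R)$ be continuous with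
\begin{equation}\label{eq:cocycle}
B(Lx)A(x)=\Lambda B(x)\qquad(x\in\mathbb T^d).
\end{equation}
Then $B$ is $\beta$-H\"older for every $0<\beta<\min\{\alpha,\ \log(1/\theta_0)/\log\nu_0\}$.
\end{theorem}

Section~\ref{sec:reduction} derives Theorem~\ref{thm:conj} from Theorem~\ref{thm:cocycle}. Section~\ref{sec:model} proves the scalar case of Theorem~\ref{thm:cocycle} for one automorphism of $\mathbb T^4$, where the whole idea is visible. It relies on two lemmas, proved in Sections~\ref{sec:equi} and~\ref{sec:averages}. Sections~\ref{sec:su} and~\ref{sec:center} treat the matrix equation, and Section~\ref{sec:nonergodic} proves Theorem~\ref{thm:sharp}.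

\subsection*{Conventions and two facts from algebra}
Functions on $\mathbb T^d$ are viewed as $\mathbb Z^d$-periodic functions on $\mathbb R^d$, so $x+v$ makes sense for $x\in\mathbb T^d$ and $v\in\mathbb R^d$, and $L(x+v)=Lx+Lv$. We write $|\cdot|$ for the Euclidean norm of a vector and the operator norm of a matrix. Frequencies $k\in\mathbb Z^d$ are row vectors, that is, linear functionals $x\mapsto kx$. A function $F$ is \emph{$\beta$-H\"older along} a subspace $E$ if $|F(x+w)-F(x)|\le C|w|^\beta$ for all $x\in\mathbb T^d$ and $w\in E$. The letter $C$ denotes constants that may change from line to line. They may depend on $L,\Lambda,A,B,\beta$ and on auxiliary functions that are fixed once, but not on points, displacements, times $n$ or scales $\delta$.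

\emph{Kronecker's theorem}: if all roots of a monic integer polynomial with nonzero constant term have modulus $\le1$, then they are roots of unity. \emph{Gauss's lemma}: a monic factor over $\mathbb Q$ of a monic integer polynomial has integer coefficients. Kronecker's theorem, applied to the characteristic polynomials of $L$ and $L^{-1}$, shows that an ergodic $L$ has $\rho_{\max}>1>\rho_{\min}$. Thus $E^u\ne0$, $E^s\neq0$, and $\nu_0>1$, so that the exponent in Theorem~\ref{thm:cocycle} is meaningful.

\section{From conjugacies to the cocycle equation}\label{sec:reduction}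

\begin{proof}[Proof of Theorem~\ref{thm:conj} from Theorem~\ref{thm:cocycle}]
Let $Df$ be $\alpha$-H\"older, $0<\alpha\le1$. Derivatives of maps of $\mathbb T^d$ are $d\times d$ matrices, and the chain rule applied to $H\circ f=L\circ H$ gives $DH(f(x))\,Df(x)=L\,DH(x)$. This is an equation over $f$, and we move it to an equation over $L$ by the change of variable $y=H(x)$. Put $B(y)=DH(H^{-1}y)$ and $A(y)=Df(H^{-1}y)$. Since $f(x)=H^{-1}(Ly)$, we get $B(Ly)A(y)=LB(y)$, which is \eqref{eq:cocycle} with $m=d$ and $\Lambda=L$. The map $H^{-1}$ is $C^1$, hence Lipschitz, so $A$ is $\alpha$-H\"older; and $B$ is continuous with invertible values. By Theorem~\ref{thm:cocycle}, $B$ is H\"older. Then $DH=B\circ H$ is H\"older because $H$ is Lipschitz, and $D(H^{-1})=B^{-1}$ is H\"older because inversion is Lipschitz on the compact set $B(\mathbb T^d)\subset GL(d,\mathbb R)$.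
\end{proof}

Equation \eqref{eq:cocycle} says that the continuous change of frame $B$ reduces the cocycle generated by $A$ to the constant $\Lambda$. Any continuous $B$ solves such an equation with the continuous $A(x)=B(Lx)^{-1}\Lambda B(x)$, so all regularity of $B$ must come from the H\"older condition on $A$. The second bound on the exponent is also real, even for smooth $A$.

\begin{example}\label{ex:weier}
Let $L$ be ergodic, $0<\theta<1$, $k\in\mathbb Z^d\setminus\{0\}$, $a(x)=\cos(2\pi kx)$, and
$$\Lambda=\begin{pmatrix}\theta&0\\0&1\end{pmatrix},\qquad A=\begin{pmatrix}\theta&-a\\0&1\end{pmatrix},\qquad B=\begin{pmatrix}1&b\\0&1\end{pmatrix}.$$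
Then \eqref{eq:cocycle} reads $b(Lx)=\theta b(x)+a(x)$, and it is solved by the continuous function $b(x)=\sum_{j\ge1}\theta^{j-1}\cos(2\pi kL^{-j}x)$. The frequencies $\pm kL^{-j}$ are distinct, since $kL^{-i}=\pm kL^{-j}$ with $i\neq j$ would make $1$ an eigenvalue of $L^{2(j-i)}$. So $\hat b(kL^{-j})=\theta^{j-1}/2$. If $b$ is $\beta$-H\"older, then $|\hat b(\xi)|\le C|\xi|^{-\beta}$, as one sees from $2\hat b(\xi)=\int(b(x)-b(x+z))e^{-2\pi i\xi x}dx$ with $\xi z=\frac12$ and $|z|=1/(2|\xi|)$. Since $|L^{-j}|\ge\rho_{\min}^{-j}$, some standard basis vector $k$ satisfies $|kL^{-j}|\ge d^{-1/2}\rho_{\min}^{-j}$ for infinitely many $j$. For this $k$, $\theta^j\rho_{\min}^{-j\beta}\le C$ for infinitely many $j$, that is, $\beta\le\log(1/\theta)/\log(1/\rho_{\min})$. Here $\theta_0=\theta$, so when $\nu_0=\rho_{\min}^{-1}$ no exponent above $\log(1/\theta_0)/\log\nu_0$ is possible.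
\end{example}

\section{The scalar equation on $\mathbb T^4$}\label{sec:model}

If $L$ is ergodic and $E^c\neq0$, then an eigenvalue on the unit circle is not $\pm1$, so it comes with its complex conjugate and $\dim E^c\ge2$. As $E^s,E^u\ne0$, the smallest possible dimension is $d=4$. Let
$$L=\begin{pmatrix}0&1&0&0\\0&0&1&0\\0&0&0&1\\-1&1&1&1\end{pmatrix},\qquad P(t)=t^4-t^3-t^2-t+1 .$$
For each root $t$ of $P$ the vector $(1,t,t^2,t^3)^{\top}$ is an eigenvector with eigenvalue $t$. With $y=t+t^{-1}$ we have $P(t)=t^2(y^2-y-3)$, so
$$P(t)=(t^2-y_+t+1)(t^2-y_-t+1),\qquad y_\pm=\tfrac12(1\pm\sqrt{13}).$$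
Since $y_+>2$ and $|y_-|<2$, the roots are $\lambda>1$, $\lambda^{-1}$ and a nonreal pair $\zeta,\bar\zeta$ on the unit circle. The polynomial $P$ is irreducible over $\mathbb Q$: it has no rational root because $P(\pm1)\ne0$, and the only factorization into real quadratics is the one displayed, which is irrational. Hence $\zeta$ is not a root of unity, since otherwise $P$ would divide some $t^n-1$, which does not vanish at $\lambda$. So $L$ is an automorphism as in the problem. The spaces $E^s,E^u$ are lines, and $L$ is conjugate to a rotation on the plane $E^c$, so $|L^nv|\le C|v|$ for $v\in E^c$ and all $n\in\mathbb Z$.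

For $m=1$, taking $b=\log|B|$ and $a=\log|\Lambda|-\log|A|$ turns \eqref{eq:cocycle} into
\begin{equation}\label{eq:scalar}
b(Lx)-b(x)=a(x),
\end{equation}
with $b$ continuous and $a$ $\alpha$-H\"older. We show that $b$ is $\beta$-H\"older for every $\beta<\alpha$. For $v\in\mathbb R^4$ put $D_v(x)=b(x+v)-b(x)$. Subtracting \eqref{eq:scalar} at $x$ from \eqref{eq:scalar} at $x+v$ gives
\begin{equation}\label{eq:Dv}
D_{Lv}(Lx)=D_v(x)+O(|v|^\alpha).
\end{equation}

\emph{Stable and unstable directions.} For $w\in E^s$, iterating \eqref{eq:Dv} gives $|D_w(x)|\le|D_{L^nw}(L^nx)|+C\sum_{k<n}\lambda^{-k\alpha}|w|^\alpha$. The first term tends to $0$ because $L^nw\to0$ and $b$ is uniformly continuous. So $b$ is $\alpha$-H\"older along $E^s$, and, iterating backward, along $E^u$.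

\emph{The center: what iteration still gives.} Let $v\in E^c$, $|v|\le\delta\le\frac12$. Now every step of \eqref{eq:Dv} costs $C\delta^\alpha$, and the boundary term does not tend to zero. We can afford about $\log(1/\delta)$ steps at the price of a logarithm. So few steps say nothing about the size of $D_v$, but they say much about its variation along $E^u$, because $L^{-n}$ contracts $E^u$ exponentially. For $w\in E^u$ with $|w|\le R$, iterate \eqref{eq:Dv} backward $n$ times from $x+w$ and from $x$:
$$D_v(x+w)-D_v(x)=D_{L^{-n}v}(L^{-n}x+L^{-n}w)-D_{L^{-n}v}(L^{-n}x)+O(n\delta^\alpha).$$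
The function $D_{L^{-n}v}$ is a difference of two translates of $b$, so it is $\alpha$-H\"older along $E^u$ with a uniform constant. If $R=\delta^{-\kappa}$ for a fixed $\kappa>0$ and $n=\lceil(\kappa+1)\log(1/\delta)/\log\lambda\rceil$, then $\lambda^{-n}R\le\delta$ and
\begin{equation}\label{eq:modelu}
|D_v(x+w)-D_v(x)|\le C(\lambda^{-n}R)^\alpha+Cn\delta^\alpha\le C\log(1/\delta)\,\delta^\alpha .
\end{equation}
Thus $D_v$ is almost constant on unstable segments whose length is any fixed power of $1/\delta$. It also has mean zero. If it were almost constant on the whole torus, it would be small, and we would be done.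

\emph{Long unstable segments fill the torus at a polynomial rate.} A character $e^{2\pi ikx}$ oscillates along $E^u$ at a speed proportional to $|kw_u|$, where $w_u=(1,\lambda,\lambda^2,\lambda^3)^\top$. We have $kw_u=p_k(\lambda)$ with $p_k(t)=k_1+k_2t+k_3t^2+k_4t^3$. The product of the values of $p_k$ at the four roots of $P$ is an integer, being a symmetric integer polynomial in the roots, and it is nonzero for $k\neq0$ because $P$ is irreducible of degree $4>\deg p_k$. At the three roots of modulus $\le1$ we have $|p_k|\le2|k|$ by the Cauchy--Schwarz inequality. Hence $|kw_u|\ge(2|k|)^{-3}$. Averaging over a segment of length $R$ therefore damps the frequency $k$ by a factor $C|k|^3/R$. This handles the frequencies up to a small power of $R$. The higher ones must be removed by averaging over a small ball, of radius $\tau$ say. The outcome, proved in Lemma~\ref{lem:equi}, is that a continuous function $q$ on $\mathbb T^4$ satisfies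
\begin{equation}\label{eq:modelequi}
\Bigl\|q-\int q\Bigr\|_\infty\le\sup_{x,\ |z|\le\tau}|q(x+z)-q(x)|+\sup_{x,\ w\in E^u,\ |w|\le R}|q(x+w)-q(x)|+\frac{C\|q\|_\infty}{\tau^{8}R}.
\end{equation}

\emph{The obstacle.} For $q=D_v$ the first term on the right requires a modulus of continuity of $b$ along $E^c$ at the scale $\tau$, a power of $\delta$. That is what we are trying to prove.

\emph{Averaging along the center.} The way out is to replace $D_v$ by an average over $v$, which has a crude but explicit modulus of continuity for free. The following notation is used for any $L$ with $c=\dim E^c\ge1$. For a continuous function $F$ on $\mathbb T^d$, a function $\phi\in C_c^\infty(E^c)$ supported in the unit ball and $\delta>0$, put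
$$\phi_\delta(v)=\delta^{-c}\phi(v/\delta),\qquad (F\star\phi_\delta)(x)=\int_{E^c}F(x+v)\phi_\delta(v)\,dv .$$
Then $\|\phi_\delta\|_1=\|\phi\|_1$ and $\|\nabla\phi_\delta\|_1=\delta^{-1}\|\nabla\phi\|_1$. A translation by $v\in E^c$ can be moved onto the kernel, so
\begin{equation}\label{eq:lip}
|(F\star\phi_\delta)(x+v)-(F\star\phi_\delta)(x)|\le\|F\|_\infty\int_{E^c}|\phi_\delta(u-v)-\phi_\delta(u)|\,du\le\|F\|_\infty\|\nabla\phi\|_1\frac{|v|}{\delta}.
\end{equation}
Take $\psi$ with $\int\psi=0$ and $q=b\star\psi_\delta$. Then $q=\int D_v\,\psi_\delta(v)\,dv$, so $q$ has mean zero and inherits \eqref{eq:modelu}. It is $\alpha$-H\"older along $E^s$ and $E^u$ uniformly in $\delta$; splitting $z=z^s+z^c+z^u$ and using \eqref{eq:lip} for $z^c$, we get $|q(x+z)-q(x)|\le C\delta^{-1}|z|^\alpha$ for $|z|\le1$. The factor $\delta^{-1}$ is harmless, because the scales can be chosen in turn. Let $\tau=\delta^{(1+\alpha)/\alpha}$, so that $\delta^{-1}\tau^\alpha=\delta^\alpha$, and then $R=\tau^{-8}\delta^{-\alpha}$, a fixed power of $1/\delta$. Now \eqref{eq:modelequi} gives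
$$\|b\star\psi_\delta\|_\infty\le C\log(1/\delta)\,\delta^\alpha\le C\delta^\beta .$$
Bounds of this form for mean-zero $\psi$ characterize H\"older continuity along $E^c$ (Lemma~\ref{lem:averages}). So $b$ is $\beta$-H\"older along each of $E^s$, $E^c$, $E^u$, hence on $\mathbb T^4$.

In the general case $L|_{E^c}$ may have Jordan blocks, which costs further powers of $\log(1/\delta)$; the characteristic polynomial may be reducible, so the norm argument needs a substitute; and differences of $b$ become ratios of matrices, which are transformed by conjugation with $\Lambda$ and need not have mean zero.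

\section{Large unstable balls equidistribute}\label{sec:equi}

Let $L$ be ergodic. For a row vector $k$ let $\|k\|_u=\sup\{|kw|:w\in E^u,\ |w|=1\}\le|k|$. The next lemma is the only place where the arithmetic of $L$ is used. An integer that is nonzero is again at least $1$; the integer is now a Gram determinant built from the orbit of $k$.

\begin{lemma}\label{lem:dio}
There is $c_0>0$ such that $\|k\|_u\ge c_0|k|^{-(d-1)}$ for all $k\in\mathbb Z^d\setminus\{0\}$.
\end{lemma}

\begin{proof}
Let $S$ be the map $k\mapsto kL$ on row vectors. Let $U$ be the space of functionals vanishing on $E^s\oplus E^c$ and $Z$ the space of functionals vanishing on $E^u$. Both are $S$-invariant and $(\mathbb R^d)^*=U\oplus Z$. Restriction identifies $U$ with $(E^u)^*$ and $Z$ with $(E^s\oplus E^c)^*$, so the eigenvalues of $S$ have modulus $>1$ on $U$ and $\le1$ on $Z$. As these spectra are disjoint, the projections onto $U$ and $Z$ are polynomials in $S$, and they preserve every $S$-invariant subspace.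

Fix $k\ne0$, let $W$ be the real span of the vectors $kL^j$, $j\ge0$, and let $r=\dim W$. Then $k,kL,\dots,kL^{r-1}$ is a basis of $W$, and $W=(W\cap U)\oplus(W\cap Z)$. We claim that $W\cap U\neq0$. The integer vector $kL^r$ is a combination of the independent integer vectors $kL^j$, $j<r$, so the coefficients are rational, and the characteristic polynomial of $S|_W$ is rational and monic. It divides the characteristic polynomial of $L$. By Gauss's lemma it has integer coefficients, and its constant term is nonzero because $L$ is invertible. If $W\subset Z$, all its roots would have modulus $\le1$, so they would be roots of unity by Kronecker's theorem, contrary to ergodicity. This proves the claim, and $\dim(W\cap Z)<r$.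

Write $kL^j=u_j+z_j$ with $u_j\in W\cap U$, $z_j\in W\cap Z$, for $0\le j<r\le d$. Since $u_j|_{E^u}=k|_{E^u}\circ L^j|_{E^u}$ and restriction $U\to(E^u)^*$ is an isomorphism, $|u_j|\le C\|k\|_u\le C|k|$; also $|z_j|\le C|k|$. Expand $\omega=\bigwedge_{j<r}(u_j+z_j)$ into $2^r$ terms. The term $z_0\wedge\dots\wedge z_{r-1}$ vanishes because $\dim(W\cap Z)<r$. Every other term has a factor $u_j$ and so has norm at most $C\|k\|_u|k|^{r-1}$. On the other hand $|\omega|^2$ is the Gram determinant of $r$ independent integer vectors, a positive integer. Therefore $1\le C\|k\|_u|k|^{r-1}\le C\|k\|_u|k|^{d-1}$, with $C$ depending only on $L$.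
\end{proof}

\begin{lemma}\label{lem:equi}
There is a constant $C$ depending only on $L$ such that for every continuous $q:\mathbb T^d\to\mathbb R$ and all $\tau,R>0$,
$$\Bigl\|q-\int_{\mathbb T^d}q\Bigr\|_\infty\le\omega_1+\omega_2+C\|q\|_\infty\,\tau^{-2d}R^{-1},$$
where $\omega_1=\sup\{|q(x+z)-q(x)|:x\in\mathbb T^d,\ |z|\le\tau\}$ and $\omega_2=\sup\{|q(x+w)-q(x)|:x\in\mathbb T^d,\ w\in E^u,\ |w|\le R\}$.
\end{lemma}

If $q$ is constant along $E^u$, letting $R\to\infty$ and then $\tau\to0$ shows that $q$ is constant. For matrix-valued $q$ we apply the lemma to each entry, which multiplies the right side by a constant.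

\begin{proof}
Fix smooth probability densities $\chi$ on $\mathbb R^d$ and $\mu$ on $E^u$ supported in the unit balls, and let
$$\tilde q(x)=\iint q(x+\tau z+Rw)\,\chi(z)\mu(w)\,dz\,dw .$$
Comparing $q(x+\tau z+Rw)$ with $q(x+Rw)$ and then with $q(x)$ gives $|\tilde q-q|\le\omega_1+\omega_2$. The Fourier coefficients of $\tilde q$ are $\hat q(k)\,\check\chi(\tau k)\,\check\mu(Rk)$, where $\check\chi(\xi)=\int\chi(z)e^{2\pi i\xi z}dz$ and $\check\mu(\xi)=\int_{E^u}\mu(w)e^{2\pi i\xi w}dw$. For $k=0$ this is $\int q$. Let $k\neq0$. We have $|\hat q(k)|\le\|q\|_\infty$, and integrating by parts $2d$ times in the direction of $k$ gives $|\check\chi(\tau k)|\le C(\tau|k|)^{-2d}$. Integrating by parts once in the direction of a unit vector $e\in E^u$ with $ke=\|k\|_u$, and using Lemma~\ref{lem:dio}, we get $|\check\mu(Rk)|\le C(R\|k\|_u)^{-1}\le CR^{-1}|k|^{d-1}$. The coefficients are thus absolutely summable, so the continuous function $\tilde q$ is the sum of its Fourier series, and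
$$\Bigl|\tilde q(x)-\int q\Bigr|\le C\|q\|_\infty\tau^{-2d}R^{-1}\sum_{k\ne0}|k|^{-d-1}\le C\|q\|_\infty\tau^{-2d}R^{-1}.$$
\end{proof}

\section{H\"older continuity from mean-zero averages}\label{sec:averages}

Let $c=\dim E^c\ge1$. A \emph{kernel} is a function in $C_c^\infty(E^c)$ supported in the unit ball.

\begin{lemma}\label{lem:averages}
Let $F$ be a continuous scalar or matrix-valued function on $\mathbb T^d$ and let $0<\beta\le1$. Suppose that for every kernel $\psi$ with $\int\psi=0$ there is $C_\psi$ such that $\|F\star\psi_\delta\|_\infty\le C_\psi\delta^\beta$ for $0<\delta\le\frac12$. Then $F$ is $\beta$-H\"older along $E^c$.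
\end{lemma}

\begin{proof}
Fix a kernel $\eta\ge0$ with $\int\eta=1$ and put $F_\delta=F\star\eta_\delta$. We show that $F_\delta$ is close to $F$ and has a controlled derivative, using $c+1$ kernels $\psi$.

For $\psi(v)=2^c\eta(2v)-\eta(v)$ we have $\int\psi=0$ and $\psi_\delta=\eta_{\delta/2}-\eta_\delta$, so $\|F_{\delta/2}-F_\delta\|_\infty\le C\delta^\beta$. By uniform continuity $F_{2^{-j}\delta}\to F$ uniformly, and summing over the scales $2^{-j}\delta$ gives $\|F-F_\delta\|_\infty\le C\sum_{j\ge0}(2^{-j}\delta)^\beta\le C\delta^\beta$.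

Let $e_1,\dots,e_c$ be an orthonormal basis of $E^c$ and $\psi=\partial_j\eta$; then $\int\psi=0$ and $\partial_j(\eta_\delta)=\delta^{-1}\psi_\delta$. For $v\in E^c$ we have $F_\delta(x+v)=\int F(x+u)\eta_\delta(u-v)\,du$, which is smooth in $v$, with derivative $-\delta^{-1}(F\star\psi_\delta)(x+v)=O(\delta^{\beta-1})$ in the direction $e_j$. Hence $|F_\delta(x+v)-F_\delta(x)|\le C\delta^{\beta-1}|v|$.

For $v\in E^c$ with $0<|v|\le\frac12$ take $\delta=|v|$:
$$|F(x+v)-F(x)|\le2\|F-F_\delta\|_\infty+C\delta^{\beta-1}|v|\le C|v|^\beta .$$
For $|v|>\frac12$ the bound holds because $F$ is bounded.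
\end{proof}

\section{The matrix equation along $E^s$ and $E^u$}\label{sec:su}

From now on $L,\Lambda,A,B,\alpha$ are as in Theorem~\ref{thm:cocycle}. By compactness $A^{\pm1}$ and $B^{\pm1}$ are bounded, and
\begin{equation}\label{eq:AA}
|A(x+v)^{-1}A(x)-I|\le C\min(1,|v|^\alpha).
\end{equation}
The analog of the difference $b(y)-b(x)$ is the ratio $B(y)B(x)^{-1}$. By \eqref{eq:cocycle},
$$B(Ly)B(Lx)^{-1}=\Lambda B(y)\,A(y)^{-1}A(x)\,B(x)^{-1}\Lambda^{-1},$$
so the two factors $A$ almost cancel, and the ratio is transported by the linear map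
$$T(X)=\Lambda X\Lambda^{-1}\qquad\text{on }M_m=M_m(\mathbb R).$$
For $m=1$, $T$ is the identity. In general it contracts some matrices, expands others, and is neutral on the rest, and we split $M_m$ accordingly. Let $\rho_1<\rho_2<\cdots$ be the distinct moduli of the eigenvalues of $\Lambda$, let $V_i$ be the sum of the generalized eigenspaces for modulus $\rho_i$, and let $P_i$ be the projection onto $V_i$ along the other $V_j$. The block $P_iM_mP_j$, which is $\mathrm{Hom}(V_j,V_i)$, is $T$-invariant, and the eigenvalues of $T$ on it are quotients of an eigenvalue of $\Lambda|_{V_i}$ by one of $\Lambda|_{V_j}$, of modulus $\rho_i/\rho_j$. Put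
$$M^-=\bigoplus_{i<j}P_iM_mP_j,\qquad M^0=\bigoplus_iP_iM_mP_i,\qquad M^+=\bigoplus_{i>j}P_iM_mP_j,$$
and write $X=X^-+X^0+X^+$; these projections commute with $T$. The maps $T|_{M^-}$ and $T^{-1}|_{M^+}$ have spectral radius $\theta_0$. If $\theta_0=0$, then $M^\pm=0$ and all statements about $M^\pm$ are void.

Fix $\beta$ as in Theorem~\ref{thm:cocycle}, so $\beta<\alpha$ and $\theta_0\nu_0^\beta<1$. Choose $\theta\in(\theta_0,1)$ and $\nu>\nu_0$ with
$$\theta\nu^\beta<1 .$$
The Jordan form shows that a linear map $S$ of spectral radius $<r$ has $|S^n|\le Cr^n$ for $n\geq0$, and that $|S^n|$ grows at most polynomially in $|n|$, $n\in\mathbb Z$, if all eigenvalues of $S$ have modulus $1$. So there are $\sigma\in(0,1)$ and $N\ge0$ such that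
\begin{align}
&\bigl|T^n|_{M^-}\bigr|,\ \bigl|T^{-n}|_{M^+}\bigr|\le C\theta^n,\quad\bigl|L^n|_{E^s}\bigr|,\ \bigl|L^{-n}|_{E^u}\bigr|\le C\sigma^n,\quad|L^{\pm n}|\le C\nu^n\quad(n\ge0),\label{eq:exp}\\
&\bigl|T^n|_{M^0}\bigr|,\ \bigl|L^n|_{E^c}\bigr|\le C(1+|n|)^N\quad(n\in\mathbb Z).\label{eq:poly}
\end{align}
A recursion $g_{j+1}=Tg_j+e_j$ in $M_m$ can be solved for $g_0$ from the future or from the past:
\begin{equation}\label{eq:iter}
g_0=T^{-n}g_n-\sum_{k=0}^{n-1}T^{-k-1}e_k,\qquad\qquad g_0=T^ng_{-n}+\sum_{k=1}^nT^{k-1}e_{-k}.
\end{equation}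
Both formulas hold for each of the components $-,0,+$ separately. On $M^0$ we need one more fact.

\begin{lemma}\label{lem:neutral}
Let $S$ be a linear map of a finite-dimensional space, all of whose eigenvalues have modulus $1$. If $S^nz\to0$ as $n\to\infty$, then $z=0$.
\end{lemma}

\begin{proof}
The set $Y=\{z:S^nz\to0\}$ is an $S$-invariant subspace and $(S|_Y)^n\to0$. If $Y\ne0$, then $|\det S|_Y|^n\to0$, whereas $|\det S|_Y|=1$.
\end{proof}

\begin{proposition}\label{prop:su}
$B$ is $\beta$-H\"older along $E^s$ and along $E^u$.
\end{proposition}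

\begin{proof}
Let $w\in E^s$, $x_n=L^nx$, $w_n=L^nw$ and $g_n=B(x_n+w_n)B(x_n)^{-1}-I$ for $n\in\mathbb Z$. The $g_n$ are uniformly bounded. The transport formula for ratios, together with $T(I)=I$ and \eqref{eq:AA}, gives
$$g_{n+1}=Tg_n+e_n,\qquad|e_n|\le C\min(1,|w_n|^\alpha)\le C|w_n|^\beta,$$
where the last inequality holds for all sizes of $w_n$ because $\beta<\alpha$. We estimate the three components of $g_0$.

\emph{The component in $M^+$.} In the first formula of \eqref{eq:iter} the boundary term is $O(\theta^n)$. Letting $n\to\infty$, we get $|g_0^+|\le C\sum_{k\ge0}\theta^k\sigma^{k\beta}|w|^\beta\le C|w|^\beta$.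

\emph{The component in $M^-$.} Here $T^{-1}$ expands, so we use the past, although the points $x_{-k}$ and $x_{-k}+w_{-k}$ separate. In the second formula of \eqref{eq:iter} the boundary term is $O(\theta^n)$, and $|e_{-k}|\le C(\nu^k|w|)^\beta$. So $|g_0^-|\le C\sum_{k\ge1}(\theta\nu^\beta)^k|w|^\beta\le C|w|^\beta$. This is where $\theta\nu^\beta<1$ is used, and it is the mechanism of Example~\ref{ex:weier}.

\emph{The component in $M^0$.} As in the scalar case, $g_n\to0$ as $n\to\infty$, since $w_n\to0$ and $B$ is uniformly continuous. But this convergence has no rate, while $T^{-n}$ may grow polynomially on $M^0$, so we cannot conclude directly that $T^{-n}g_n^0\to0$. Instead put $z=g_0^0+\sum_{k\ge0}T^{-k-1}e_k^0$. The series converges, and its sum is $O(|w|^\beta)$, by \eqref{eq:poly} and $|e_k|\le C\sigma^{k\beta}|w|^\beta$. By the first formula of \eqref{eq:iter},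
$$T^nz=g_n^0+\sum_{k\ge n}T^{n-k-1}e_k^0,$$
and the sum is at most $C\sigma^{n\beta}|w|^\beta\sum_{j\ge0}(2+j)^N\sigma^{j\beta}$. So $T^nz\to0$, Lemma~\ref{lem:neutral} gives $z=0$, and $|g_0^0|=|\sum_{k\ge0}T^{-k-1}e_k^0|\le C|w|^\beta$.

Altogether $|B(x+w)-B(x)|=|g_0B(x)|\le C|w|^\beta$. For $E^u$ we reverse time. Equation \eqref{eq:cocycle} at $x=L^{-1}y$ reads $B(L^{-1}y)\,A(L^{-1}y)^{-1}=\Lambda^{-1}B(y)$. This is \eqref{eq:cocycle} for $L^{-1}$, $\Lambda^{-1}$ and the $\alpha$-H\"older function $y\mapsto A(L^{-1}y)^{-1}$, with the same $\theta_0$ and $\nu_0$, and the stable space of $L^{-1}$ is $E^u$.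
\end{proof}

\section{The matrix equation along $E^c$}\label{sec:center}

Assume $c=\dim E^c\ge1$, and put $\ell_\delta=1+\log(1/\delta)$.

\begin{proposition}\label{prop:center}
For every kernel $\psi$ with $\int\psi=0$ there is $C$ such that $\|B\star\psi_\delta\|_\infty\le C\ell_\delta^{\,2N+1}\delta^\alpha$ for $0<\delta\le\frac12$.
\end{proposition}

The direct imitation of Section~\ref{sec:model} is to average the ratios $B(x+v)B(x)^{-1}$ against $\psi_\delta(v)$. This gives $(B\star\psi_\delta)(x)\,B(x)^{-1}$, and the second factor still has no explicit modulus of continuity along $E^c$. So we average the denominator too, with a probability kernel. The dynamics carries the displacement $v$ to $L^nv$, and this leads to the following family. For a kernel $\phi$, $n\in\mathbb Z$ and $0<\delta\le\frac12$ let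
$$B_n^\phi(x)=\int_{E^c}B(x+L^nv)\,\phi_\delta(v)\,dv,$$
where $\delta$ is suppressed from the notation; thus $B_0^\phi=B\star\phi_\delta$. These functions are bounded by $\|B\|_\infty\|\phi\|_1$, and, translating under the integral, they are $\beta$-H\"older along $E^s$ and $E^u$ uniformly in $n$ and $\delta$ by Proposition~\ref{prop:su}. They almost solve \eqref{eq:cocycle}. Indeed, \eqref{eq:cocycle} at the point $x+L^nv$ gives
$$B(Lx+L^{n+1}v)A(x)=\Lambda B(x+L^nv)\,A(x+L^nv)^{-1}A(x),$$
and $|L^nv|^\alpha\le C(1+|n|)^N\delta^\alpha$ on the support of $\phi_\delta$ by \eqref{eq:poly} and $\alpha\le 1$. Integrating against $\phi_\delta$ and using \eqref{eq:AA}, we obtain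
\begin{equation}\label{eq:almost}
B_{n+1}^\phi(Lx)A(x)=\Lambda B_n^\phi(x)+r,\qquad|r|\le C\|\phi\|_1(1+|n|)^N\delta^\alpha .
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:center}]
Since $B_0^\psi$ is bounded, it suffices to prove the bound for $\delta\le\delta_0$, with $\delta_0>0$ to be chosen. Fix a kernel $\eta\ge0$ with $\int\eta=1$. As in the model case, the target $\delta^\alpha$ determines a small scale $\tau$, which determines a radius $R$, which determines a number of steps:
$$\tau=\delta^{(1+\alpha)/\beta},\qquad R=\tau^{-2d}\delta^{-\alpha}=\delta^{-\kappa},\qquad n_\delta=\lfloor K\log(1/\delta)\rfloor,$$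
where $\kappa=\alpha+2d(1+\alpha)/\beta$ and $K$ is fixed with $K\log(1/\theta)\ge\alpha$ and $K\log(1/\sigma)\ge\kappa+\alpha/\beta$. Then $1+n_\delta\le C\ell_\delta$ and
\begin{equation}\label{eq:scales}
\delta^{-1}\tau^\beta=\delta^\alpha,\qquad\tau^{-2d}R^{-1}=\delta^\alpha,\qquad\theta^{n_\delta}\le C\delta^\alpha,\qquad(\sigma^{n_\delta}R)^\beta\le C\delta^\alpha;
\end{equation}
for the last two, $\theta^{n_\delta}\le\theta^{-1}\delta^{K\log(1/\theta)}$ and $\sigma^{n_\delta}R\le\sigma^{-1}\delta^{K\log(1/\sigma)-\kappa}$.

\emph{Step 1: an almost invariant ratio.} For $|n|\le n_\delta$ and $v$ in the support of $\eta_\delta$ we have $|L^nv|\le C\ell_\delta^N\delta$, which tends to $0$ with $\delta$. By uniform continuity of $B$ there is $\delta_0$ such that $\|B_n^\eta-B\|_\infty\le(2\|B^{-1}\|_\infty)^{-1}$ for $\delta\le\delta_0$ and $|n|\le n_\delta$. Then $B_n^\eta(x)$ is invertible with inverse bounded by $2\|B^{-1}\|_\infty$, and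
$$q_n(x)=B_n^\psi(x)\,B_n^\eta(x)^{-1},\qquad|n|\le n_\delta,$$
is uniformly bounded. Let $-n_\delta\le n<n_\delta$. Apply \eqref{eq:almost} to $\psi$ and $\eta$, with errors $r$ and $r'$, and put $X=\Lambda B_n^\psi(x)$, $Y=\Lambda B_n^\eta(x)$. The factor $A(x)$ cancels exactly in the ratio:
$$q_{n+1}(Lx)=(X+r)(Y+r')^{-1}=XY^{-1}+(r-XY^{-1}r')(Y+r')^{-1}.$$
Here $XY^{-1}=Tq_n(x)$ is bounded, and $Y+r'=B^\eta_{n+1}(Lx)A(x)$ has bounded inverse. Hence
\begin{equation}\label{eq:q}
q_{n+1}(Lx)=Tq_n(x)+e_n(x),\qquad|e_n(x)|\le C\ell_\delta^N\delta^\alpha .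
\end{equation}
So for each $x$ the sequence $g_j=q_j(L^jx)$, $|j|\le n_\delta$, satisfies a recursion to which \eqref{eq:iter} applies with $n=n_\delta$.

\emph{Step 2: the components in $M^\pm$ are small.} Use the first formula of \eqref{eq:iter} for $q_0^+$ and the second for $q_0^-$. By \eqref{eq:exp}, \eqref{eq:q} and \eqref{eq:scales},
$$|q_0^\pm(x)|\le C\theta^{n_\delta}+C\ell_\delta^N\delta^\alpha\sum_{k\ge0}\theta^k\le C\ell_\delta^N\delta^\alpha .$$
On $M^0$ the map $T$ gives no decay, and we follow the scalar argument.

\emph{Step 3: $q_0^0$ is almost constant on large unstable balls.} For any points $x,y$,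
\begin{equation}\label{eq:ratio}
q_n(y)-q_n(x)=\bigl[B_n^\psi(y)-B_n^\psi(x)-q_n(x)\bigl(B_n^\eta(y)-B_n^\eta(x)\bigr)\bigr]B_n^\eta(y)^{-1},
\end{equation}
so the increments of $q_n$ are bounded by those of $B_n^\psi$ and $B_n^\eta$. In particular $q_n$ is $\beta$-H\"older along $E^s$ and $E^u$ uniformly in $|n|\le n_\delta$ and $\delta\le\delta_0$. Let $w\in E^u$, $|w|\le R$, $n=n_\delta$. Write the second formula of \eqref{eq:iter} on $M^0$ for the points $x+w$ and $x$, and subtract. The boundary terms differ by $T^n\bigl(q^0_{-n}(L^{-n}x+L^{-n}w)-q^0_{-n}(L^{-n}x)\bigr)$, of norm at most $C\ell_\delta^N(\sigma^nR)^\beta$. Each of the $2n$ error terms has norm at most $C\ell_\delta^N\cdot\ell_\delta^N\delta^\alpha$ by \eqref{eq:poly} and \eqref{eq:q}. With \eqref{eq:scales},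
\begin{equation}\label{eq:unstable}
|q_0^0(x+w)-q_0^0(x)|\le C\ell_\delta^{2N+1}\delta^\alpha\qquad(w\in E^u,\ |w|\le R).
\end{equation}

\emph{Step 4: $q_0^0$ is almost constant at scale $\tau$.} Let $|z|\le\tau\le 1$ and $z=z^s+z^c+z^u$, with components of norm $\le C|z|$. The increments of $q_0$ along $z^s$ and $z^u$ are $O(|z|^\beta)$ by Step~3. The increment along $z^c$ is $O(\delta^{-1}|z|)$ by \eqref{eq:lip}, applied to $B\star\psi_\delta$ and $B\star\eta_\delta$, and \eqref{eq:ratio}. Since $|z|\le|z|^\beta$ and $\delta^{-1}\ge1$,
\begin{equation}\label{eq:small}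
|q_0^0(x+z)-q_0^0(x)|\le C\delta^{-1}\tau^\beta=C\delta^\alpha\qquad(|z|\le\tau).
\end{equation}

\emph{Step 5: $q_0$ is almost constant.} Let $\bar q=\int_{\mathbb T^d}q_0^0$. Lemma~\ref{lem:equi} with \eqref{eq:unstable}, \eqref{eq:small} and \eqref{eq:scales} gives $\|q_0^0-\bar q\|_\infty\le C\ell_\delta^{2N+1}\delta^\alpha$. By Step~2 the same bound holds for $q_0-\bar q$. Multiplying on the right by the bounded function $B_0^\eta$, we get
\begin{equation}\label{eq:prop}
B_0^\psi(x)=\bar q\,B_0^\eta(x)+O(\ell_\delta^{2N+1}\delta^\alpha)\qquad\text{uniformly in }x.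
\end{equation}

\emph{Step 6: the constant is small.} In the scalar case the mean vanished. Here $\int B_0^\psi=0$ still holds, so integrating \eqref{eq:prop} bounds $\bar q\int B_0^\eta=\bar q\int B$; but the matrix $\int B$ has no reason to be invertible. We therefore integrate against a smooth approximate inverse of $B$. Fix a $C^\infty$ map $\Psi:\mathbb T^d\to M_m$, independent of $\delta$, with $\|B\Psi-I\|_\infty\le\frac14$; a mollification of $B^{-1}$ will do. Decreasing $\delta_0$, we have $\|(B_0^\eta-B)\Psi\|_\infty\le\frac14$, so $J=\int_{\mathbb T^d}B_0^\eta\Psi$ satisfies $|J-I|\le\frac12$ and $|J^{-1}|\le2$. The averaging can be moved from $B$ onto $\Psi$: substituting $y=x+v$ and using $\int\psi_\delta=0$,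
$$\int_{\mathbb T^d}B_0^\psi\Psi\,dx=\int_{\mathbb T^d}B(y)\int_{E^c}\psi_\delta(v)\bigl(\Psi(y-v)-\Psi(y)\bigr)\,dv\,dy=O(\delta),$$
because $\Psi$ is Lipschitz and $|v|\le\delta$. Multiply \eqref{eq:prop} on the right by $\Psi$ and integrate: $\bar qJ=O(\delta)+O(\ell_\delta^{2N+1}\delta^\alpha)$. Since $\alpha\le1$, $|\bar q|\le C\ell_\delta^{2N+1}\delta^\alpha$, and \eqref{eq:prop} gives the proposition.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cocycle}]
By Proposition~\ref{prop:su}, $B$ is $\beta$-H\"older along $E^s$ and $E^u$. If $E^c\ne0$, then Proposition~\ref{prop:center} and $\ell_\delta^{2N+1}\delta^\alpha\le C\delta^\beta$, which holds because $\beta<\alpha$, verify the hypothesis of Lemma~\ref{lem:averages}, so $B$ is $\beta$-H\"older along $E^c$; if $E^c=0$ there is nothing to prove for $E^c$. Write $w\in\mathbb R^d$ as $w^s+w^c+w^u$, with components of norm $\le C|w|$, and pass from $x$ to $x+w^u$, then to $x+w^u+w^c$, then to $x+w$. Each increment of $B$ is $O(|w|^\beta)$.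
\end{proof}

\begin{remark}\label{rem:hyp}
Proposition~\ref{prop:center} and Lemma~\ref{lem:averages} show that along $E^c$ the function $B$ is $\gamma$-H\"older for every $\gamma<\alpha$; the exponent $\beta$ of Proposition~\ref{prop:su} affects only the scales $\tau,R,n_\delta$. Apart from the inequality $\nu_0>1$, ergodicity is used only in Lemma~\ref{lem:dio}, hence in Step~5. Continuity of $B$ is used without any rate: for the bounds on $B^{\pm1}$, for $g_n\to0$, for the invertibility of $B_n^\eta$ and $J$, and for $F_\delta\to F$ in Lemma~\ref{lem:averages}.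
\end{remark}

\section{Non-ergodic automorphisms}\label{sec:nonergodic}

In the product example of the introduction, the last coordinate is an $L$-invariant integer functional $k$, and $H$ moves points in an $L$-invariant direction $v$ by an amount that depends only on $kx$. For a general non-ergodic $L$, such $k$ and $v$ exist for a power $L^p$, and we sum over the finite orbit to obtain a map commuting with $L$ itself. The only danger is that the singularities of the summands cancel. The case $d=1$, $L=-1$ shows how: the sum is $u(x)=\varphi(x)-\varphi(-x)$, and $u'(x)=\varphi'(x)+\varphi'(-x)$ vanishes near $0$ if $\varphi'$ is odd there. We exclude this by taking $\varphi'$ to be zero on the left of its singular point.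

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The implication (a)$\Rightarrow$(b) is a case of Theorem~\ref{thm:conj}. For the converse let $L$ be non-ergodic; we construct a $C^1$ diffeomorphism $H$ commuting with $L$ whose derivative is not H\"older, so that (b) fails for $f=L$.

Some power of $L$ has eigenvalue $1$, so for some $p\ge1$ the integer matrix $L^p-I$ is singular and there is a primitive row vector $k\in\mathbb Z^d$ (one whose entries have greatest common divisor $1$) with $kL^p=k$. Take $p$ minimal for this $k$. The vectors $k_j=kL^{-j}$, $0\le j<p$, are primitive because $L\in GL(d,\mathbb Z)$, and distinct because $k_i=k_j$ with $i<j$ gives $kL^{j-i}=k$. Since $L^p-I$ is singular, there is $v\in\mathbb R^d\setminus\{0\}$ with $L^pv=v$.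

Let $h$ be a continuous $1$-periodic function that is $C^\infty$ on $(0,1)$, equals $1/\log(1/s)$ on $(0,\frac1{10}]$, vanishes on $[\frac34,1]$, and has $\int_0^1h=0$; the last condition is arranged by subtracting a multiple of a bump function supported in $(\frac14,\frac12)$. Let $\varepsilon>0$ and let $\varphi$ be a primitive of $\varepsilon h$; it is $C^1$ and $1$-periodic. Put
$$u(x)=\sum_{j=0}^{p-1}\varphi(kL^{-j}x)\,L^jv,\qquad H(x)=x+u(x).$$
The function $u$ is $\mathbb Z^d$-periodic because the $k_j$ are integer vectors. The summand is defined for all $j\in\mathbb Z$ and is $p$-periodic in $j$, since $kL^{-p}=k$ and $L^pv=v$. Hence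
$$u(Lx)=L\sum_{j=0}^{p-1}\varphi(kL^{-(j-1)}x)\,L^{j-1}v=Lu(x),$$
and $H\circ L=L\circ H$. For small $\varepsilon$ we have $\|Du\|_\infty<\frac12$. Then $x\mapsto y-u(x)$ is a contraction of $\mathbb R^d$ for each $y$, so $H$ is a bijection of $\mathbb R^d$; it commutes with integer translations and $DH=I+Du$ is invertible. Thus $H$ is a $C^1$ diffeomorphism of $\mathbb T^d$.

To see that $DH$ is not H\"older, we cross the hyperplane $\Pi=\{x:kx=0\}$ at a point where only the summands with $k_j=\pm k$ are singular. Parallel primitive vectors agree up to sign, so each $k_j\ne\pm k$ restricts to a nonzero functional on $\Pi$. Choose $x_0\in\Pi$ outside the kernels of these finitely many functionals, and rescale it so that $0<|k_jx_0|<1$ for all $j$ with $k_j\neq\pm k$. Choose $b\in\mathbb R^d$ with $kb=1$. For small $t\ge0$,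
$$Du(x_0+tb)\,b=\varepsilon\sum_{j=0}^{p-1}h\bigl(k_jx_0+t\,k_jb\bigr)\,(k_jb)\,L^jv .$$
The term $j=0$, the only one with $k_j=k$, contributes $\varepsilon h(t)v$, which is $\varepsilon v/\log(1/t)$ for $t>0$ and $0$ for $t=0$. A term with $k_j=-k$, if there is one, contributes $-\varepsilon h(-t)L^jv=0$ for $0\le t\le\frac14$. The remaining terms are smooth in $t$ near $0$, because $h$ is smooth away from the integers and $k_jx_0\notin\mathbb Z$. Hence
$$|Du(x_0+tb)\,b-Du(x_0)\,b|\ge\frac{\varepsilon|v|}{\log(1/t)}-Ct,$$
which is not $O(t^\gamma)$ as $t\to0$ for any $\gamma>0$. So $H$ is not $C^{1+\text{H\"older}}$.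
\end{proof}

\begin{thebibliography}{1}
\bibitem{KSW} Boris Kalinin, Victoria Sadovskaya, Zhenqi Wang, \emph{Global smooth rigidity for toral automorphisms}, arXiv:2407.13877 (2024).
\end{thebibliography}
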